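\title{Curves on abelian surfaces have tautological moduli points}

\begin{abstract}
We prove that every irreducible nonsingular curve of genus $g\ge 2$ on a complex abelian surface defines a tautological $0$-cycle on $\overline{M}_g$. More precisely, there is one tautological point class $t_g$ which is the class of every nodal curve $C$ with $C^2=2g-2>0$ on any abelian surface, and for each polarization type the closure of the locus of these curves has dimension at least $g+1$. On a general polarized abelian surface the linear system contains an irreducible nodal curve whose normalization $H$ has genus $2$ and whose glued points differ by torsion. We compute its class with $0$-cycles on the powers and symmetric powers of $H$, and a Baire category argument carries the result to all abelian surfaces.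
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb{C}$, and all Chow groups $A_*$ have coefficients in $\mathbb{Q}$. For $2g-2+n>0$ let $\overline{M}_{g,n}$ be the moduli space of Deligne--Mumford stable curves of genus $g$ with $n$ marked points. It is a nonsingular irreducible Deligne--Mumford stack of dimension $3g-3+n$. These spaces are related by three kinds of morphisms:
\begin{enumerate}
\item[(i)] the forgetful morphisms $\overline{M}_{g,n+1}\to\overline{M}_{g,n}$, which drop a marking;
\item[(ii)] the morphisms $q\colon\overline{M}_{g-1,n+2}\to\overline{M}_{g,n}$, which identify two markings to a node;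
\item[(iii)] the morphisms $r\colon\overline{M}_{g_1,n_1+1}\times\overline{M}_{g_2,n_2+1}\to\overline{M}_{g,n}$ with $g=g_1+g_2$ and $n=n_1+n_2$, which identify the extra marking of one curve with the extra marking of the other.
\end{enumerate}
Any choice and distribution of the markings is allowed. We call the morphisms of types (ii) and (iii) \emph{gluing maps}. The \emph{tautological rings} $R^*(\overline{M}_{g,n})\subset A^*(\overline{M}_{g,n})$ are the smallest system of $\mathbb{Q}$-subalgebras with unit that is closed under push-forward by all morphisms of types (i)--(iii); for type (iii) this means that $r_*(\alpha\times\beta)$ is tautological whenever $\alpha$ and $\beta$ are. We put $R_k(\overline{M}_{g,n})=R^{3g-3+n-k}(\overline{M}_{g,n})$.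

Push-forward identifies the Chow groups of a proper Deligne--Mumford stack with those of its coarse moduli space, compatibly with proper push-forward. The coarse space of $\overline{M}_{g,n}$ is an irreducible projective variety, which we denote by the same symbol. For a point $u$ of it, $[u]\in A_0(\overline{M}_{g,n})$ is the class of that point of the coarse space, so that $f_*[u]=[f(u)]$ for a morphism $f$. Another normalization, for instance dividing by the order of the automorphism group, changes $[u]$ by a nonzero rational factor and does not affect membership in $R_0$. We call a point $u$, or the stable pointed curve that it represents, \emph{tautological} if $[u]\in R_0(\overline{M}_{g,n})$. The following question is taken from Pandharipande and Schmitt \cite{PS}.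

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a nonsingular projective abelian surface. Is every irreducible nonsingular curve $C\subset A$ of genus $g\ge2$ tautological, that is, is $[C]\in R_0(\overline{M}_g)$?}
\medskip

To see what is being asked, note first that each ring $R^*(\overline{M}_{g,n})$ is a countable set, being generated from the units by countably many operations. The points of a projective variety that have a given class in $A_0$ form a countable union of Zariski closed subsets (Lemma~\ref{lem:countable}). So either all points of $\overline{M}_g$ have the same class, or the tautological points are confined to countably many proper closed subvarieties, and one asks which curves these contain.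

Two mechanisms produce tautological points. First, gluing maps send tautological points to tautological points, and $\overline{M}_{0,3}$ is a point whose class is the unit. Second, points joined by a rational curve have the same class. Together they show that all points of $\overline{M}_{0,n}$ and of $\overline{M}_2$ are tautological (Lemma~\ref{lem:small}). This settles the question for $g=2$. It also shows that a stable curve all of whose components have rational normalization is tautological, since it is glued from points of spaces $\overline{M}_{0,n}$.

Now let $C$ lie on a surface. The linear system $|C|$ is a projective space, so by the second mechanism all its stable members have the same class, and it suffices to find one tautological member. One would look for a member with rational components. An abelian surface $A$ contains no rational curve, and if $A$ contains no elliptic curve then every curve on $A$ has geometric genus at least $2$. The best one can hope for is a member obtained from a curve $H$ of genus $2$ by gluing pairs of points $x_i,y_i$. Such points carry information that rational equivalence sees: $[x]=[y]$ in $A_0(H)$ only if $\mathcal{O}_H(x-y)$ is torsion. For large $g$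 this gives reason to doubt. The answer is nevertheless yes, because a member can be found for which the differences $x_i-y_i$ are in fact torsion.

Throughout, \emph{nodal} means reduced with at most ordinary nodes as singularities; nonsingular curves are nodal. Polarizations and their types are recalled in Section~\ref{sec:family}.

\begin{theorem}\label{thm:A}
Let $A$ be an abelian surface and $C\subset A$ an irreducible nonsingular curve of genus $g\ge2$. Then $[C]\in R_0(\overline{M}_g)$.
\end{theorem}

\begin{theorem}\label{thm:B}
For each $g\ge2$ there is a class $t_g\in R_0(\overline{M}_g)$, the class of a point, such that the following hold.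
\begin{enumerate}
\item[(1)] If $C$ is a nodal, possibly reducible, effective divisor on an abelian surface with $C^2=2g-2>0$, then $C$ is a stable curve of genus $g$ and $[C]=t_g$.
\item[(2)] Let $d_1\mid d_2$ and $g=d_1d_2+1$. The Zariski closure in $\overline{M}_g$ of the locus of all nodal curves lying on abelian surfaces in a polarization class of type $(d_1,d_2)$ has dimension at least $g+1$, and every point of it has class $t_g$.
\end{enumerate}
\end{theorem}

An irreducible nonsingular curve of genus $g\ge 2$ on an abelian surface has $C^2=2g-2$ by adjunction, so Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}(1). The class $t_g$ does not depend on the surface or on the type; in genus $5$, for example, types $(1,4)$ and $(2,2)$ give the same class. The condition $C^2>0$ cannot be dropped: an elliptic curve on $A$ has $C^2=0$ and is not stable.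

The computation behind Theorem~\ref{thm:B} concerns curves of genus $2$ only. A \emph{nodal rational tail} at a point $x$ of a curve is an irreducible rational curve with one node, attached to $x$ at a nonsingular point.

\begin{theorem}\label{thm:C}
Let $H$ be a nonsingular curve of genus $2$, let $m\ge1$, and let $t_{m+2}$ be the class of Theorem~\ref{thm:B}.
\begin{enumerate}
\item[(1)] For distinct $x_1,\dots,x_m\in H$, the stable curve of genus $m+2$ obtained by attaching a nodal rational tail to $H$ at each $x_i$ has class $t_{m+2}$.
\item[(2)] Let $x_1,y_1,\dots,x_m,y_m\in H$ be distinct points with all $\mathcal{O}_H(x_i-y_i)$ torsion. Then the curve obtained from $H$ by identifying $x_i$ with $y_i$ for all $i$ has class $t_{m+2}$.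
\end{enumerate}
\end{theorem}

Of the definition of the tautological rings the proofs use only the unit of $R^*(\overline{M}_{0,3})$ and closure under gluing maps.

\section{The idea in genus three}\label{sec:example}

Let $H$ be a nonsingular curve of genus $2$. Recall that its canonical system $|K_H|$ is a pencil of degree $2$, that it is the only pencil of degree $2$, and that the six ramification points of the double cover $H\to\mathbb{P}^1$ that it defines, the Weierstrass points, are the points $w$ with $2w\sim K_H$. Fix two Weierstrass points $x\neq y$, and let $N$ be the curve of arithmetic genus $3$ obtained from $H$ by identifying $x$ with $y$.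

\medskip\noindent\emph{$N$ lies on an abelian surface.} Embed $H$ in $J=\operatorname{Pic}^0(H)$ by $p\mapsto\mathcal{O}_H(p-x)$. The point $k=\mathcal{O}_H(y-x)$ has order $2$, because $2y\sim K_H\sim 2x$. Let $f\colon J\to A=J/\{0,k\}$ be the quotient. Points $p\ne p'$ of $H$ have the same image if and only if $p+x\sim p'+y$. Either these two divisors are equal, and then $(p,p')=(y,x)$; or they are different members of a pencil of degree $2$, hence canonical, and then $(p,p')=(x,y)$ because $2x$ and $2y$ are the only canonical divisors containing $x$ and $y$. The map $f$ is \'etale, so $f(H)$ has one singular point, with two nonsingular branches. The tangent direction of $H\subset J$ at $p$ is the image of $p$ under the canonical map $H\to\mathbb{P}^1=\mathbb{P}(T_0J)$, and $x,y$ have different images. So the singular point is a node and $f(H)=N$. By adjunction $N^2=4$. The divisor $N$ is ample, since its pull-back $H+(H+k)$ is, and so $h^0(\mathcal{O}_A(N))=N^2/2=2$. The map from the nodal members of the pencil $|N|\cong\mathbb{P}^1$ to $\overline{M}_3$ extends to a morphism $\mathbb{P}^1\to\overline{M}_3$. Hence every nodal member of $|N|$, in particular every nonsingular one, has class $[N]$.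

\medskip\noindent\emph{Torsion lets $y$ collide with $x$.} Consider the second projection $H\times H\to H$, with coordinate $t$ on the base, and its two sections $t\mapsto(x,t)$ and $t\mapsto(t,t)$. They meet only at $(x,x)$, transversally, and neither is tangent to the fiber. Blow up $(x,x)$. The fiber over $t=x$ becomes $H\cup_x\mathbb{P}^1$, and the two sections meet it in two distinct points of $\mathbb{P}^1$ away from the node. This is a family of stable $2$-pointed curves, and composing $H\to\overline{M}_{2,2}$ with the gluing map $q$ gives a morphism $\gamma\colon H\to\overline{M}_3$. For $t\neq x$ the curve $\gamma(t)$ is $H$ with $x$ and $t$ identified, so $\gamma(y)=N$, and $\gamma(x)$ is $H$ with a nodal rational tail at $x$. From $2x\sim2y$ we get $2[\gamma(x)]=2[\gamma(y)]$, so $[N]=[\gamma(x)]$.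

\medskip\noindent\emph{The tail curve is tautological.} The curve $\gamma(x)$ is glued from $(H;x)\in\overline{M}_{2,1}$ and the point $\overline{M}_{0,3}$. All points of $\overline{M}_{2,1}$ are tautological by Lemma~\ref{lem:small}, so $\gamma(x)$, $N$ and all nodal members of $|N|$ are tautological.

\medskip
In genus $3$ one could skip the collision, since all points of $\overline{M}_{2,2}$ are tautological as well. That shortcut relies on a rational parametrization of pointed curves of genus $2$ that we have only for few markings, whereas the collision argument extends to every genus. For $g=m+2$ three difficulties arise.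
\begin{enumerate}
\item[(a)] With $m$ pairs of points, the morphism $H\to\overline{M}_{2,2}$ is replaced by a map $H^{2m}\dashrightarrow\overline{M}_{2,2m}$ that is only rational. It still acts on $0$-cycles, and the action can be computed at every point (Lemma~\ref{lem:psi}).
\item[(b)] After the collision we have $H$ with $m$ tails at points $x_1,\dots,x_m$ about which we know nothing. This curve does not depend on the order of the $x_i$, and therefore its class depends only on the linear equivalence class of $x_1+\dots+x_m$. Riemann--Roch then reduces $m$ points to three (Lemma~\ref{lem:linear} and Proposition~\ref{prop:tails}).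
\item[(c)] The analogue of $N$ is available on the surfaces of a nonempty open set of moduli (Section~\ref{sec:family}), and we do not have it on all surfaces. Having a given class is a countable union of closed conditions, so it spreads from an open set to the whole connected family (Section~\ref{sec:spread}).
\end{enumerate}

\section{Tools for zero cycles}\label{sec:tools}

For a projective variety $X$, the group $A_0(X)$ is the $\mathbb{Q}$-vector space spanned by the points of $X$ modulo the cycles $\nu_*\operatorname{div}(\varphi)$, where $\nu\colon\Gamma\to X$ is a morphism from an irreducible nonsingular projective curve and $\varphi$ is a nonconstant rational function on $\Gamma$. There is a bilinear exterior product $A_0(X)\times A_0(Y)\to A_0(X\times Y)$ with $[u]\times[v]=[(u,v)]$.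

\subsection*{Rational maps act on zero cycles}
The group $A_0$ is a birational invariant of nonsingular projective varieties: if $\rho\colon W\to X$ is a birational morphism between such varieties, then $\rho_*\colon A_0(W)\to A_0(X)$ is an isomorphism \cite[Example 16.1.11]{Fulton}.

\begin{lemma}\label{lem:graph}
Let $X$ be an irreducible nonsingular projective variety, $U\subset X$ a nonempty open subset, and $\phi\colon U\to M$ a morphism to a projective variety.
\begin{enumerate}
\item[(1)] There are an irreducible nonsingular projective variety $W$, a birational morphism $\rho\colon W\to X$ that is an isomorphism over $U$, a morphism $\Phi\colon W\to M$ that agrees with $\phi$ over $U$, and a linear map $\phi_\sharp\colon A_0(X)\to A_0(M)$ with $\phi_\sharp[\rho(z)]=[\Phi(z)]$ for all $z\in W$.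
\item[(2)] If $X=\mathbb{P}^N$, then all points of the closure of $\phi(U)$ have the same class in $A_0(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The closure of the graph of $\phi$ in $X\times M$ maps isomorphically to $U$ over $U$ and is nonsingular there. Let $W$ be a resolution of singularities of it that is an isomorphism over the nonsingular locus, with projections $\rho$ and $\Phi$. Put $\phi_\sharp=\Phi_*\rho_*^{-1}$. Since $\rho_*[z]=[\rho(z)]$, we get $\phi_\sharp[\rho(z)]=\Phi_*[z]=[\Phi(z)]$.

(2) The set $\Phi(W)$ is closed and contains $\phi(U)$. Any two points of $\mathbb{P}^N$ lie on a line and have the same class $\eta$, so $[\Phi(z)]=\phi_\sharp(\eta)$ for all $z\in W$.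
\end{proof}

\begin{lemma}\label{lem:small}
Let $M$ be $\overline{M}_{0,n}$ with $n\ge3$ or $\overline{M}_{2,k}$ with $0\le k\le3$. Then all points of $M$ have the same class, and they are tautological.
\end{lemma}

\begin{proof}
For the first claim it suffices, by Lemma~\ref{lem:graph}(2), to map an open subset of an affine space to $M$ with dense image. For $\overline{M}_{0,n}$, send $(a_4,\dots,a_n)$ with distinct entries different from $0,1$ to $(\mathbb{P}^1;0,1,\infty,a_4,\dots,a_n)$.

For $\overline{M}_{2,k}$, consider tuples $(a_1,b_1,\dots,a_k,b_k,f)$ with distinct $a_i\in\mathbb{C}$, arbitrary $b_i\in\mathbb{C}$, and $f$ a polynomial of degree at most $6$ with $f(a_i)=b_i^2$ for all $i$. Such an $f$ is uniquely $f_0+f_1\prod_i(x-a_i)$, where $f_0$ is the Lagrange interpolation polynomial of the values $b_i^2$ and $f_1$ is any polynomial of degree at most $6-k$. So the tuples form an open subset of $\mathbb{C}^{2k}\times\mathbb{C}^{7-k}$. On the open subset where $f$ is squarefree of degree $5$ or $6$, take the nonsingular projective model of $y^2=f(x)$ with markings $(a_i,b_i)$. Every nonsingular $(H;p_1,\dots,p_k)$ whose markings have distinct images under $H\to\mathbb{P}^1$ arises in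 this way: choose the coordinate $x$ so that these images are finite. Such pointed curves are dense in $\overline{M}_{2,k}$.

It remains to find one tautological point in each space. The point $\overline{M}_{0,3}$ has class $1$. The map $r\colon\overline{M}_{0,n-1}\times\overline{M}_{0,3}\to\overline{M}_{0,n}$ gives a tautological point of $\overline{M}_{0,n}$ by induction on $n$, and the maps $\overline{M}_{0,k+4}\to\overline{M}_{1,k+2}\to\overline{M}_{2,k}$ of type (ii) give one of $\overline{M}_{2,k}$.
\end{proof}

The parametrization works as long as $7-k\geq 0$ and then stops. We need it only for $k\le3$.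

\subsection*{Rational curves in symmetric products}
Let $X$ be a projective variety. The symmetric product $\operatorname{Sym}^kX=X^k/S_k$ is a projective variety whose points are the effective $0$-cycles $x_1+\dots+x_k$ on $X$. Let $\pi\colon X^k\to\operatorname{Sym}^kX$ be the quotient map; it is finite. Addition of cycles is a morphism $\operatorname{Sym}^kX\times\operatorname{Sym}^{k'}X\to\operatorname{Sym}^{k+k'}X$. The next lemma translates between rational functions on curves and rational curves in $\operatorname{Sym}^kX$.

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(1)] Let $\nu\colon\Gamma\to X$ be a morphism from an irreducible nonsingular projective curve and $\varphi\colon\Gamma\to\mathbb{P}^1$ a rational function of degree $k\ge1$. Then $h(s)=\nu_*\varphi^*[s]$ defines a morphism $h\colon\mathbb{P}^1\to\operatorname{Sym}^kX$, and $h(0)-h(\infty)=\nu_*\operatorname{div}(\varphi)$ as cycles.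
\item[(2)] Let $T\colon A_0(X^k)\to Q$ be a linear map to a $\mathbb{Q}$-vector space with $T[sx]=T[x]$ for all $x\in X^k$ and $s\in S_k$. Let $h\colon\mathbb{P}^1\to\operatorname{Sym}^kX$ be a morphism. Then $T[x]=T[x']$ whenever $\pi(x)$ and $\pi(x')$ lie in $h(\mathbb{P}^1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The graph of $\varphi$ is an effective divisor in $\Gamma\times\mathbb{P}^1$, finite and flat of degree $k$ over $\mathbb{P}^1$. The variety $\operatorname{Sym}^k\Gamma$ parametrizes effective divisors of degree $k$ on $\Gamma$, so the fibers of $\varphi$ define a morphism $\mathbb{P}^1\to\operatorname{Sym}^k\Gamma$. Compose it with $\operatorname{Sym}^k\nu$.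

(2) The fiber product $\mathbb{P}^1\times_{\operatorname{Sym}^kX}X^k$ is finite and surjective over $\mathbb{P}^1$. Let $P$ be the normalization of an irreducible component that dominates $\mathbb{P}^1$. It comes with a finite map $\beta\colon P\to\mathbb{P}^1$ and a morphism $\tilde h\colon P\to X^k$ with $\pi\tilde h=h\beta$. Let $\pi(x)=h(s)$ and write $\beta^*[s]=\sum_ue_u[u]$, with $\sum_u e_u=\deg\beta$. Each $\tilde h(u)$ is a permutation of $x$, so $T\tilde h_*\beta^*[s]=\deg(\beta)\,T[x]$. The same holds for $x'$ with $\pi(x')=h(s')$. Since $\beta^*[s]=\beta^*[s']$ in $A_0(P)$, we get $\deg(\beta)\,T[x]=\deg(\beta)\,T[x']$.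
\end{proof}

\subsection*{Points with a given class}
To parametrize rational curves by something proper we use stable maps. Let $Y$ be a projective variety with a fixed ample class and let $e\ge1$. A $2$-pointed stable map of genus $0$ and degree $e$ to $Y$ is a morphism of degree $e$ from a connected tree of projective lines with two distinct nonsingular marked points, such that every contracted component has at least three special points (nodes or markings). These maps are parametrized by a projective scheme $\overline{M}_{0,2}(Y,e)$, and evaluation at the two markings is a morphism $\operatorname{ev}\colon\overline{M}_{0,2}(Y,e)\to Y\times Y$.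

\begin{lemma}\label{lem:countable}
Let $X$ be a projective variety and $v\in X$. Then $Z=\{u\in X:[u]=[v]\text{ in }A_0(X)\}$ is a countable union of Zariski closed subsets of $X$.
\end{lemma}

\begin{proof}
Fix an ample class on each $\operatorname{Sym}^kX$. For $k\ge \ell\ge1$ and $e\ge1$ let $Z_{\ell,k,e}$ be the set of $u\in X$ for which there is a $B\in\operatorname{Sym}^{k-\ell}X$ with
\[
(\ell u+B,\ \ell v+B)\in\operatorname{ev}\bigl(\overline{M}_{0,2}(\operatorname{Sym}^kX,e)\bigr).
\]
The image of $\operatorname{ev}$ is closed, so the pairs $(u,B)$ with this property form a closed subset of $X\times\operatorname{Sym}^{k-\ell}X$, and its projection $Z_{\ell,k,e}$ to $X$ is closed. We show that $Z=\{v\}\cup\bigcup Z_{\ell,k,e}$.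

Let $u\in Z_{\ell,k,e}$. For $D=x_1+\dots+x_k\in\operatorname{Sym}^kX$ write $\operatorname{cl}(D)=\sum_j[x_j]\in A_0(X)$. Lemma~\ref{lem:sym}(2) with $T=\sum_j\operatorname{pr}_{j*}$ shows that $\operatorname{cl}$ is constant on the image of any morphism $\mathbb{P}^1\to\operatorname{Sym}^kX$. It is then constant on the image of a connected tree of lines. So $\ell[u]+\operatorname{cl}(B)=\ell[v]+\operatorname{cl}(B)$, and $u\in Z$.

Conversely let $u\in Z$ with $u\ne v$. Clearing denominators, we find $\ell\geq1$ with $\ell u-\ell v=\sum_j\nu_{j*}\operatorname{div}(\varphi_j)$ as cycles; signs are absorbed by inverting functions and multiplicities by repeating them. Adding the morphisms of Lemma~\ref{lem:sym}(1) gives $h\colon\mathbb{P}^1\to\operatorname{Sym}^kX$ with $h(0)-h(\infty)=\ell u-\ell v$. The coefficient of $u$ in $h(0)$ is at least $\ell$, because $u\neq v$ and $h(\infty)$ is effective. So $B=h(0)-\ell u$ is effective and $h(\infty)=\ell v+B$. As $h(0)\neq h(\infty)$, the map $h$ has some degree $e\ge1$, and with the markings $0,\infty$ it is a stable map. Hence $u\in Z_{\ell,k,e}$.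
\end{proof}

\section{Curves with normalization of genus two}\label{sec:genus2}

In this section $H$ is a nonsingular curve of genus $2$. We construct $t_g$ and prove Theorem~\ref{thm:C}.

\subsection*{From $H^n$ to $\overline{M}_{2,n}$}
Let $n\ge1$ and let $U\subset H^n$ be the open set of tuples of distinct points. The morphism $U\to\overline{M}_{2,n}$, $x\mapsto(H;x_1,\dots,x_n)$, has no well-defined limit where three or more points collide. If three points approach each other as $c_1t,c_2t,c_3t$ in a local coordinate, with distinct $c_i$, then one blow-up shows that the limit has a component $\mathbb{P}^1$ attached to $H$ at $\infty$ and marked at $c_1,c_2,c_3$, and its cross-ratio depends on the $c_i$. The possible limits, however, vary in spaces $\overline{M}_{0,l}$, which $A_0$ does not distinguish from a point.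

\begin{definition}\label{def:over}
Let $x=(x_1,\dots,x_n)\in H^n$. For $v\in H$ let $n_v$ be the number of $i$ with $x_i=v$. A stable $n$-pointed curve $D$ \emph{lies over $x$} if it is obtained from $H$ as follows: if $n_v=1$ and $x_i=v$, the point $v$ is the marking $i$; if $n_v\ge2$, one attaches at $v$ a curve of $\overline{M}_{0,n_v+1}$ by one of its markings, the other $n_v$ markings being the $i$ with $x_i=v$.
\end{definition}

If the $x_i$ are distinct, $(H;x_1,\dots,x_n)$ is the only curve lying over $x$.

\begin{lemma}\label{lem:psi}
There is a linear map $\Psi_n\colon A_0(H^n)\to A_0(\overline{M}_{2,n})$ such that $\Psi_n[x]=[D]$ for every $x\in H^n$ and every $D$ lying over $x$.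
\end{lemma}

\begin{proof}
The curves lying over $x$ are the image of $\prod_{n_v\ge2}\overline{M}_{0,n_v+1}$ under the morphism that glues to the fixed curve $H$. All points of this product have the same class, by Lemma~\ref{lem:small} and exterior products. So all curves lying over $x$ have the same class, and it suffices to prove $\Psi_n[x]=[D]$ for one of them.

Apply Lemma~\ref{lem:graph}(1) to $U\to\overline{M}_{2,n}$ to obtain $W,\rho,\Phi$, and let $\Psi_n$ be the resulting linear map. Choose $z\in\rho^{-1}(x)$. Then $\Psi_n[x]=[\Phi(z)]$, and we show that $\Phi(z)$ lies over $x$. Choose an irreducible curve in $W$ through $z$ that meets $\rho^{-1}(U)$. Normalizing it and removing finitely many points gives a nonsingular curve $B$, a point $0\in B$, and a morphism $B\to W$ sending $0$ to $z$ and $B\setminus0$ into $\rho^{-1}(U)$. Composing with $\rho$ gives $n$ sections of $H\times B\to B$ that are disjoint over $B\setminus0$ and take the values $x_1,\dots,x_n$ at $0$.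

As long as two sections meet at a point of the central fiber, blow up that point and replace the sections by their proper transforms. We claim that at every stage the total space is nonsingular and the central fiber is nodal. A section has intersection number $1$ with the fiber, so it meets the fiber at a nonsingular point. Blowing up such a point adds an exceptional line of multiplicity $1$ that meets the old fiber transversally in one point, which proves the claim. Each blow-up lowers by $1$ the intersection number of every pair of sections through the center and changes no other, so the process ends, with disjoint sections.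

Over a point $v$ with $n_v\le1$ nothing has been blown up. Over $v$ with $n_v\ge2$, the first blow-up attaches a line to $H$ at $v$. The $n_v$ sections through $v$ then pass through this line away from the node, and later centers lie on sections, hence never on $H$ at this node. So over $v$ there is a connected tree of lines that meets $H$ in one point and carries exactly the markings $i$ with $x_i=v$. Contract, in the family, the lines with fewer than three special points. The result is a family of stable $n$-pointed curves over $B$. Each tree, with its $n_v$ markings and its attaching point, has $n_v+1\ge3$ distinguished points and contracts to a curve of $\overline{M}_{0,n_v+1}$. So the central fiber $D$ lies over $x$. The induced morphism $B\to\overline{M}_{2,n}$ agrees with $B\to W\to\overline{M}_{2,n}$ on $B\setminus0$, hence at $0$ because $\overline{M}_{2,n}$ is separated. Thus $\Phi(z)=D$.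
\end{proof}

\subsection*{Tails and linear equivalence}
For $m\ge1$ we use three morphisms. The map $\delta\colon\overline{M}_{2,m}\to\overline{M}_{2,2m}$ attaches at the $i$-th marking a line carrying the markings $2i-1$ and $2i$, for each $i$. The map $\xi\colon\overline{M}_{2,2m}\to\overline{M}_{m+2}$ identifies the markings $2i-1$ and $2i$, for each $i$. The composite
\[
\zeta=\xi\circ\delta\colon\overline{M}_{2,m}\to\overline{M}_{m+2}
\]
attaches a nodal rational tail at each marking. The map $\delta$ is an iteration of maps of type (iii) with second factor $\overline{M}_{0,3}$, and $\xi$ is an iteration of maps of type (ii). So all three send tautological points to tautological points.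

The class $[x]\in A_0(H^m)$ determines each $[x_i]\in A_0(H)$ by projection, so on $H^m$ itself the points $x_i$ can hardly be moved. The advantage of the tail curve is that $\zeta$ forgets the labels, so only the divisor $x_1+\dots+x_m$ matters, and divisors move in linear systems.

\begin{lemma}\label{lem:linear}
For $x\in H^m$, the class $\zeta_*\Psi_m[x]$ depends only on the linear equivalence class of the divisor $x_1+\dots+x_m$.
\end{lemma}

\begin{proof}
Let $T=\zeta_*\Psi_m$. If $D$ lies over $x$, then a relabeling $D'$ of $D$ lies over the permuted tuple $sx$, and $\zeta(D')=\zeta(D)$. So $T[sx]=T[x]$ by Lemma~\ref{lem:psi}. Let $G=\sum x_i$ and $G'=\sum x_i'$ be linearly equivalent. If $G=G'$, then $x'$ is a permutation of $x$ and we are done. Otherwise $G-G'=\operatorname{div}(\varphi)$ with $\varphi$ nonconstant. Let $h_0$ be the morphism of Lemma~\ref{lem:sym}(1) for $\varphi$ and $\nu=\operatorname{id}_H$. The divisors $h_0(0)$ and $h_0(\infty)$ of zeros and poles are disjoint, so $B=G-h_0(0)=G'-h_0(\infty)$ is effective. The morphism $h=h_0+B\colon\mathbb{P}^1\to\operatorname{Sym}^mH$ has $h(0)=G$ and $h(\infty)=G'$, and Lemma~\ref{lem:sym}(2) gives $T[x]=T[x']$.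
\end{proof}

\subsection*{The class $t_g$}
On a curve of genus $2$ every divisor of degree $2$ is linearly equivalent to an effective one, since Riemann--Roch gives $h^0\ge2-2+1=1$. So all but two of the points $x_i$ can be moved to one point $w$. The resulting curve is glued from a $3$-pointed curve of genus $2$ and a rational curve, and this dictates the definition. For $m\ge4$ let
\[
\kappa\colon\overline{M}_{2,3}\times\overline{M}_{0,m-1}\to\overline{M}_{2,m}
\]
be the gluing map that identifies the first marking on the left with the last marking on the right. The markings $1,\dots,m-2$ of the image are those of the rational curve, and $m-1,m$ are the second and third markings of the curve of genus $2$.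

\begin{definition}\label{def:tg}
Let $g\ge2$ and $m=g-2$. Define $t_g\in A_0(\overline{M}_g)$ by
\[
t_g=\begin{cases}
[u], & m=0,\quad u\in\overline{M}_2,\\
[\zeta(u)], & 1\le m\le3,\quad u\in\overline{M}_{2,m},\\
[\zeta\kappa(u,u')], & m\ge4,\quad u\in\overline{M}_{2,3},\ u'\in\overline{M}_{0,m-1}.
\end{cases}
\]
\end{definition}

By Lemma~\ref{lem:small} the classes $[u]$ and $[u']$ do not depend on the points chosen and are tautological. Since $[\zeta(u)]=\zeta_*[u]$ and $[\zeta\kappa(u,u')]=\zeta_*\kappa_*([u]\times[u'])$, the class $t_g$ depends only on $g$, it is the class of a point, and $t_g\in R_0(\overline{M}_g)$.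

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,fill=white,inner sep=1.5pt,font=\small}]
\foreach \a in {45,135,225,315} {\draw[rotate=\a] (0.65,0) ellipse (0.65 and 0.25);}
\node at (0,0) {$2$};
\begin{scope}[xshift=4cm]
\foreach \a in {45,135,225,315} {\draw (0,0) -- (\a:1); \draw (\a:1.3) circle (0.3); \node at (\a:1) {$0$};}
\node at (0,0) {$2$};
\end{scope}
\begin{scope}[xshift=8cm]
\draw (0,0) -- (1.2,0);
\foreach \a in {135,225} {\draw (0,0) -- (\a:1); \draw (\a:1.3) circle (0.3); \node at (\a:1) {$0$};}
\node at (0,0) {$2$};
\begin{scope}[xshift=1.2cm]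
\foreach \a in {45,315} {\draw (0,0) -- (\a:1); \draw (\a:1.3) circle (0.3); \node at (\a:1) {$0$};}
\node at (0,0) {$0$};
\end{scope}
\end{scope}
\end{tikzpicture}
\caption{Dual graphs of three stable curves of genus $6$. Vertices are irreducible components, labeled by the genus of their normalization, and edges are nodes. Left: a curve $H$ of genus $2$ with four pairs of points identified. Middle: $H$ with four nodal rational tails. Right: two of the tails have moved onto a line attached to $H$. If the identified points differ by torsion, all three curves have the same class $t_6$ in $A_0(\overline{M}_6)$.}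
\label{fig:graphs}
\end{figure}

\begin{proposition}\label{prop:tails}
For every $m\ge1$ and every $x\in H^m$, with coordinates not necessarily distinct, $\zeta_*\Psi_m[x]=t_{m+2}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:psi}, $\Psi_m[x]$ is the class of a point of $\overline{M}_{2,m}$. For $m\le3$ this is the claim. Let $m\ge4$ and fix $w\in H$. The divisor $x_1+\dots+x_m-(m-2)w$ has degree $2$, so there are $y,z\in H$ with
\[
x_1+\dots+x_m\sim(m-2)w+y+z .
\]
By Lemma~\ref{lem:linear} we may replace $x$ by $x'=(w,\dots,w,y,z)$. We have no control over coincidences among $w,y,z$, and need none. Let $u\in\overline{M}_{2,3}$ lie over $(w,y,z)$ and let $u'\in\overline{M}_{0,m-1}$ be arbitrary. We claim that $\kappa(u,u')$ lies over $x'$. If $w\notin\{y,z\}$, the first marking of $u$ is the point $w\in H$, and $\kappa$ attaches there the curve $u'$ with the markings $1,\dots,m-2$. If $w\in\{y,z\}$, the first marking of $u$ lies on the rational curve attached at $w$, and gluing $u'$ to it gives a stable rational curve attached at $w$ that carries exactly the markings $i$ with $x'_i=w$. In both cases $\kappa$ changes nothing at other points of $H$. This proves the claim, and Lemma~\ref{lem:psi}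 gives $\zeta_*\Psi_m[x']=[\zeta\kappa(u,u')]=t_{m+2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Figure~\ref{fig:graphs} shows the curves involved for $m=4$.

(1) For distinct $x_i$ we have $\Psi_m[x]=[(H;x)]$. The curve in question is $\zeta(H;x)$, and its class is $\zeta_*\Psi_m[x]=t_{m+2}$ by Proposition~\ref{prop:tails}.

(2) Let $N$ be the glued curve. If $\mathcal{O}_H(x_i-y_i)$ has order $\ell$, then $\ell[x_i]=\ell[y_i]$, so $[x_i]=[y_i]$ in $A_0(H)$. This is the only use of the torsion hypothesis. Exterior products give
\[
[(x_1,y_1,\dots,x_m,y_m)]=[(x_1,x_1,\dots,x_m,x_m)]\quad\text{in }A_0(H^{2m}).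
\]
Apply $\xi_*\Psi_{2m}$. On the left the coordinates are distinct, so we obtain $[\xi(H;x_1,y_1,\dots,x_m,y_m)]=[N]$. On the right each value is taken exactly twice, so the curve lying over the tuple is $H$ with a line carrying the markings $2i-1,2i$ attached at each $x_i$. This is $\delta(H;x_1,\dots,x_m)$, and we obtain $[\xi\delta(H;x)]=[\zeta(H;x)]=t_{m+2}$ by part (1).
\end{proof}

\section{A family of abelian surfaces with a distinguished nodal curve}\label{sec:family}

\subsection*{Facts about abelian surfaces}
Let $A=\mathbb{C}^2/\Lambda$ be an abelian surface and write $\tau_c$ for translation by $c\in A$. The canonical bundle of $A$ is trivial. The first Chern class $c_1(L)$ of a line bundle $L$ is a real alternating form on $\mathbb{C}^2$ with integer values on $\Lambda$. It is invariant under translation of $L$, and pull-back along a quotient $\mathbb{C}^2/\Lambda'\to\mathbb{C}^2/\Lambda$ with $\Lambda'\subset\Lambda$ does not change it. The bundle $L$ is ample if and only if $c_1(L)$ is the imaginary part of a positive definite Hermitian form. A \emph{polarization} is the class $E=c_1(L)$ of an ample $L$. It has \emph{type} $(d_1,d_2)$, with positive integers $d_1\mid d_2$, if $\Lambda$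 has a basis $\lambda_1,\lambda_2,\mu_1,\mu_2$ with $E(\lambda_i,\mu_j)=d_i\delta_{ij}$ and $E(\lambda_1,\lambda_2)=E(\mu_1,\mu_2)=0$. Every polarization has a unique type, and type $(1,1)$ is called principal. We use the following standard facts.
\begin{enumerate}
\item[(F1)] If $L$ is ample of type $(d_1,d_2)$, then $L^2=2d_1d_2$, $h^0(L)=d_1d_2$ and $h^i(L)=0$ for $i>0$.
\item[(F2)] If $L$ is ample, then $c\mapsto\tau_c^*L\otimes L^{-1}$ is an isogeny $A\to\operatorname{Pic}^0(A)$. So every line bundle with the same first Chern class as $L$ is a translate of $L$, and $\tau_c^*L\cong L$ for only finitely many $c$.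
\item[(F3)] A morphism $j\colon\Gamma\to A$ from an irreducible nonsingular projective curve induces a homomorphism of abelian varieties $a_j\colon\operatorname{Pic}^0(\Gamma)\to A$, $\mathcal{O}_\Gamma(\sum n_ip_i)\mapsto\sum n_ij(p_i)$. In particular $j(p)-j(p')=a_j(\mathcal{O}_\Gamma(p-p'))$.
\item[(F4)] Let $\mathfrak{H}_2$ be the Siegel space of symmetric complex $2\times2$ matrices with positive definite imaginary part; it is a connected complex manifold of dimension $3$. Every polarized abelian surface of type $(d_1,d_2)$ is isomorphic, for some $\omega\in\mathfrak{H}_2$, to $\mathbb{C}^2/\Lambda$ with $\Lambda$ spanned by $\lambda_i=\omega e_i$ and $\mu_j=d_je_j$, polarized by the form with the values above on this basis \cite[\S8.1]{BL}.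
\end{enumerate}

For $\sigma\in\mathfrak{H}_2$ let $J_\sigma=\mathbb{C}^2/(\sigma\mathbb{Z}^2+\mathbb{Z}^2)$, and let $E_\sigma$ be the imaginary part of the Hermitian form $h_\sigma(a,b)=a^{T}(\operatorname{Im}\sigma)^{-1}\overline{b}$. Then
\[
E_\sigma(\sigma e_i,e_j)=\delta_{ij},\qquad E_\sigma(\sigma e_1,\sigma e_2)=E_\sigma(e_1,e_2)=0,
\]
so $E_\sigma$ is a principal polarization. The Riemann theta function
\[
\theta(\sigma,z)=\sum_{l\in\mathbb{Z}^2}\exp(\pi i\,l^T\sigma l+2\pi i\,l^Tz)
\]
is holomorphic on $\mathfrak{H}_2\times\mathbb{C}^2$. It is invariant under $z\mapsto z+\mathbb{Z}^2$, and under $z\mapsto z+\sigma\mathbb{Z}^2$ it is multiplied by nowhere vanishing holomorphic functions. Its zeros define the theta divisor $\Theta_\sigma\subset J_\sigma$, which has class $E_\sigma$ and $\Theta_\sigma^2=2$.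

\subsection*{The family}
Fix $d_1\mid d_2$ and put $d=d_1d_2$ and $g=d+1$. As in Section~\ref{sec:example}, we want to write a surface of type $(d_1,d_2)$ as a quotient of a principally polarized surface, in such a way that the image of the theta divisor lies in the polarization class. If the quotient map $f$ has degree $d$, then $f^*f_*\Theta$ is a sum of $d$ translates of $\Theta$, so we need a finite subgroup of order $d$ on whose quotient $dE_\sigma$ has type $(d_1,d_2)$. Put
\[
K=\bigl(\tfrac1{d_2}\mathbb{Z}\oplus\tfrac1{d_1}\mathbb{Z}\bigr)/\mathbb{Z}^2\subset J_\sigma,\qquad f_\sigma\colon J_\sigma\to A_\sigma=J_\sigma/K,\qquad N_\sigma=f_{\sigma*}\Theta_\sigma,\qquad L_\sigma=\mathcal{O}(N_\sigma).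
\]
The group $K$ has order $d$, the map $f_\sigma$ is \'etale, and the lattice of $A_\sigma$ has basis
\begin{equation}\label{eq:basis}
\sigma e_1,\quad\sigma e_2,\quad e_1/d_2,\quad e_2/d_1 .
\end{equation}

\begin{lemma}\label{lem:normal}
The bundle $L_\sigma$ is ample with $c_1(L_\sigma)=dE_\sigma$ of type $(d_1,d_2)$. Every polarized abelian surface of type $(d_1,d_2)$ is isomorphic to $(A_\sigma,dE_\sigma)$ for some $\sigma\in\mathfrak{H}_2$.
\end{lemma}

\begin{proof}
The divisor $f_\sigma^*N_\sigma=\sum_{k\in K}\tau_k(\Theta_\sigma)$ has class $dE_\sigma$, so $c_1(L_\sigma)=dE_\sigma$, the imaginary part of $dh_\sigma$, and $L_\sigma$ is ample. On the basis \eqref{eq:basis} we have $dE_\sigma(\sigma e_1,e_1/d_2)=d_1$ and $dE_\sigma(\sigma e_2,e_2/d_1)=d_2$, and the pairings of the other four pairs of basis vectors vanish. Multiplication by $d$ on $\mathbb{C}^2$ carries \eqref{eq:basis} to $\omega e_1,\omega e_2,d_1e_1,d_2e_2$ with $\omega=d\sigma$. This is the normal form (F4), and $\sigma\mapsto d\sigma$ is a bijection of $\mathfrak{H}_2$.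
\end{proof}

\begin{lemma}\label{lem:stable}
Let $L$ be an ample line bundle on an abelian surface $A$. Every $C\in|L|$ is connected of arithmetic genus $L^2/2+1$, and every nodal $C\in|L|$ is stable.
\end{lemma}

\begin{proof}
By Serre duality and (F1), $h^1(L^{-1})=h^1(L)=0$, and $h^0(L^{-1})=0$. The sequence $0\to L^{-1}\to\mathcal{O}_A\to\mathcal{O}_C\to0$ gives $h^0(\mathcal{O}_C)=1$, so $C$ is connected. By adjunction the dualizing sheaf is $\omega_C=L|_C$. Its degree is $L^2$, which gives the genus, and it is ample. A connected nodal curve with ample dualizing sheaf is stable.
\end{proof}

We now put all the linear systems $|L_\sigma|$ into one connected manifold. The surfaces $A_\sigma$ are the fibers of a proper holomorphic family $\mathcal{A}\to\mathfrak{H}_2$, the quotient of $\mathfrak{H}_2\times\mathbb{C}^2$ by the lattices \eqref{eq:basis}. The function $\prod_k\theta(\sigma,z+k)$, with $k$ running over representatives of $K$ in $\mathbb{Q}^2$, is invariant under $z\mapsto z+e_1/d_2$ and $z\mapsto z+e_2/d_1$, and changes by units under $z\mapsto z+\sigma e_i$. So its divisor descends to a divisor $\mathcal{N}$ on $\mathcal{A}$. The restriction of $\mathcal{N}$ to $A_\sigma$ has the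 same pull-back to $J_\sigma$ as $N_\sigma$, so it equals $N_\sigma$. By (F1), $h^0(L_\sigma)=d$ for all $\sigma$ and the higher cohomology vanishes, so by Grauert's theorem the direct image of $\mathcal{O}(\mathcal{N})$ is a vector bundle with fibers $H^0(A_\sigma,L_\sigma)$. The systems $|L_\sigma|\cong\mathbb{P}^{d-1}$ therefore form a projective bundle
\[
\mathcal{P}\to\mathfrak{H}_2,\qquad\dim\mathcal{P}=3+(d-1)=g+1,
\]
a connected complex manifold, and $\sigma\mapsto N_\sigma$ is a holomorphic section of it.

Let $\mathcal{P}^{\mathrm{nod}}\subset\mathcal{P}$ be the set of nodal members. Its complement is a closed analytic subset, for the following reason. Let $\psi(p,z_1,z_2)=0$ be a local equation of the universal curve in $\mathcal{P}\times_{\mathfrak{H}_2}\mathcal{A}$, with $z_1,z_2$ coordinates along the fibers. A point of a member is neither a nonsingular point nor a node exactly when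
\[
\psi=\partial_1\psi=\partial_2\psi=\det(\partial_i\partial_j\psi)=0 ;
\]
this includes all points of a multiple component, where the Hessian has rank at most $1$. Where $\psi$ and its gradient vanish, the Hessian is a quadratic form on the tangent space that is well defined up to a nonzero scalar, so these equations define a closed analytic subset independent of the choices. It is proper over $\mathcal{P}$, and its image $\mathcal{P}\setminus\mathcal{P}^{\mathrm{nod}}$ is closed analytic by Remmert's proper mapping theorem.

Over $\mathcal{P}^{\mathrm{nod}}$ the universal curve is a proper flat holomorphic family of stable curves of genus $g$, by Lemma~\ref{lem:stable}. Locally over the base, the third power of the relative dualizing sheaf embeds it in a fixed projective space. This gives local holomorphic maps to the Hilbert scheme of tricanonically embedded stable curves, which maps algebraically to $\overline{M}_g$. So we obtain a holomorphic map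
\[
\varphi\colon\mathcal{P}^{\mathrm{nod}}\to\overline{M}_g .
\]

\subsection*{The curve $N_\sigma$ is nodal on an open set}
Nodality is an open condition, so it suffices to check it for one $\sigma_0$, and it is easiest when $J_{\sigma_0}$ is a product of elliptic curves. A diagonal $\sigma_0$ does not work for $d>1$. Then $K$ is a product of subgroups of the two factors, the first factor maps to its image with degree $d_2>1$, and $N_{\sigma_0}$ is not reduced. We need a product structure in which $K$ meets both factors trivially.

\begin{lemma}\label{lem:V}
There is a nonempty open set $V\subset\mathfrak{H}_2$ such that for $\sigma\in V$ the curve $\Theta_\sigma$ is irreducible and nonsingular of genus $2$ and $N_\sigma$ is nodal.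
\end{lemma}

\begin{proof}
Let
\[
\sigma_0=\frac12\begin{pmatrix}i&-1\\-1&i\end{pmatrix},\qquad\text{so that}\qquad\operatorname{Im}\sigma_0=\tfrac12I,\qquad\sigma_0^{-1}=-\begin{pmatrix}i&1\\1&i\end{pmatrix},\qquad\sigma_0\overline{\sigma}_0=\tfrac12I .
\]
Change coordinates on $\mathbb{C}^2$ by $z=\sigma_0a$. In the coordinate $a$ the lattice $\sigma_0\mathbb{Z}^2+\mathbb{Z}^2$ becomes $\mathbb{Z}^2+\sigma_0^{-1}\mathbb{Z}^2$. It is spanned by $(1,0)$, $(0,1)$, $(i,1)$, $(1,i)$, so it equals $\mathbb{Z}[i]^2$. The Hermitian form becomes
\[
h_{\sigma_0}(\sigma_0a,\sigma_0b)=2\,a^T\sigma_0\overline{\sigma}_0\,\overline{b}=a_1\overline{b}_1+a_2\overline{b}_2 .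
\]
Thus $J_{\sigma_0}=F\times F$ with $F=\mathbb{C}/\mathbb{Z}[i]$. On $F$ the form $\operatorname{Im}(a\overline{b})$ takes the value $1$ on the basis $(i,1)$, so it is the class of a point. Hence $E_{\sigma_0}$ is the class of the divisor $F\times0+0\times F$. By (F2) the bundle $\mathcal{O}(\Theta_{\sigma_0})$ is a translate of $\mathcal{O}(F\times0+0\times F)$, and $h^0=1$ by (F1), so $\Theta_{\sigma_0}$ is a translate of $F\times0+0\times F$.

An element of $K$ represented by $(r_1,r_2)\in\mathbb{Q}^2$ has $a$-coordinates $-(r_2+ir_1,\ r_1+ir_2)$. If either coordinate lies in $\mathbb{Z}[i]$, then $r_1,r_2\in\mathbb{Z}$ and the element is $0$. So $K$ meets $F\times0$ and $0\times F$ trivially. The \'etale map $f_{\sigma_0}$ is therefore injective on each of the two components of $\Theta_{\sigma_0}$ and embeds them as nonsingular curves $F_1,F_2\subset A_{\sigma_0}$. Their tangent directions are everywhere the first and the second coordinate axis. So $F_1\neq F_2$, they meet transversally, and $N_{\sigma_0}=F_1+F_2$ is nodal. The set of $\sigma$ with $N_\sigma$ nodal is the preimage of the open set $\mathcal{P}^{\mathrm{nod}}$ under the section $\sigma\mapsto N_\sigma$, so it is an open neighborhood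 of $\sigma_0$.

The set of $\sigma$ with $\Theta_\sigma$ singular is the image of the locus $\theta=\partial_1\theta=\partial_2\theta=0$ in the family of the $J_\sigma$, so it is closed analytic by Remmert's theorem. It is not all of $\mathfrak{H}_2$: the Jacobian of a nonsingular curve of genus $2$ is principally polarized by the class of the curve, so by (F4) it is some $(J_\sigma,E_\sigma)$, and then $\Theta_\sigma$ is a translate of the curve by (F1) and (F2). As $\mathfrak{H}_2$ is connected, the complement is open and dense. Let $V$ be its intersection with the neighborhood above. For $\sigma\in V$ the curve $\Theta_\sigma$ is nonsingular and, by Lemma~\ref{lem:stable}, connected of genus $2/2+1=2$; hence it is irreducible.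
\end{proof}

\begin{proposition}\label{prop:N}
For $\sigma\in V$ we have $[N_\sigma]=t_g$.
\end{proposition}

\begin{proof}
Drop the index $\sigma$ and write $H=\Theta$. The divisor $N=f_*H$ is the image $f(H)$ with multiplicity the degree of $H\to f(H)$. It is reduced, so $f|_H\colon H\to N$ is birational, and it is the normalization. The curve $N$ is irreducible and nodal of arithmetic genus $g$ and geometric genus $2$, so it has $m=g-2$ nodes. If $m=0$, then $[N]=t_2$ by Definition~\ref{def:tg}. Let $m\ge1$, and let $\{x_i,y_i\}\subset H$ be the preimage of the $i$-th node. These $2m$ points are distinct, and $N$ is $H$ with $x_i$ and $y_i$ identified.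

Let $a\colon\operatorname{Pic}^0(H)\to J$ be the homomorphism (F3) of the inclusion $H\subset J$. Its image is an abelian subvariety containing all differences of points of $H$, so a translate of the image contains $H$. If the image had dimension at most $1$, then $H$ would be a translate of an elliptic curve, which contradicts genus $2$. So $a$ is a surjection between abelian surfaces, its kernel is finite, and $a^{-1}(K)$ is a finite group. Since $f(x_i)=f(y_i)$, the point $a(\mathcal{O}_H(x_i-y_i))=x_i-y_i$ lies in $K$. Hence $\mathcal{O}_H(x_i-y_i)\in a^{-1}(K)$ is torsion, and Theorem~\ref{thm:C}(2) gives $[N]=t_{m+2}=t_g$.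
\end{proof}

\section{From an open set to all abelian surfaces}\label{sec:spread}

We keep the notation of Section~\ref{sec:family}. For $\sigma\notin V$ the curve $N_\sigma$ may be reducible or have worse singularities, and Proposition~\ref{prop:N} does not apply. We do not compute on these surfaces. We show that the nodal members over $V$ all have class $t_g$, and then that an open subset of $\mathcal{P}^{\mathrm{nod}}$ decides the matter for all of it.

\begin{proposition}\label{prop:spread}
There is a Zariski closed subset $Z_0\subset\overline{M}_g$ that contains $\varphi(\mathcal{P}^{\mathrm{nod}})$ and all of whose points have class $t_g$.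
\end{proposition}

\begin{proof}
Let $\sigma\in V$. The nodal members form a Zariski open subset of $|L_\sigma|\cong\mathbb{P}^{d-1}$, because its complement is closed analytic and hence algebraic. It contains $N_\sigma$, and the universal curve over it is an algebraic family of stable curves, so it maps to $\overline{M}_g$ by a morphism. By Lemma~\ref{lem:graph}(2) and Proposition~\ref{prop:N}, every nodal member of $|L_\sigma|$ has class $[N_\sigma]=t_g$.

Since $t_g$ is the class of a point, Lemma~\ref{lem:countable} shows that $\{u\in\overline{M}_g:[u]=t_g\}$ is a countable union of Zariski closed sets $Z_1,Z_2,\dots$. The sets $\varphi^{-1}(Z_i)$ are closed analytic subsets of $\mathcal{P}^{\mathrm{nod}}$. By the first paragraph they cover the part of $\mathcal{P}^{\mathrm{nod}}$ that lies over $V$, which is open and nonempty. By Baire's theorem some $\varphi^{-1}(Z_i)$ has nonempty interior. The manifold $\mathcal{P}^{\mathrm{nod}}$ is connected, being the complement of a proper closed analytic subset of the connected manifold $\mathcal{P}$. A closed analytic subset of a connected manifold with nonempty interior is the whole manifold, by the identity theorem. So $\varphi^{-1}(Z_i)=\mathcal{P}^{\mathrm{nod}}$,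 and we take $Z_0=Z_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1) and Theorem~\ref{thm:A}]
Let $t_g$ be the class of Definition~\ref{def:tg}, and let $C\subset A$ be a nodal effective divisor with $C^2=2g-2>0$. We first show that $C$ is ample; this is where $C^2>0$ is used. If $G$ is an effective divisor and $D$ an irreducible curve on $A$, then $G\cdot D\ge0$: some translate of $G$ misses a given point of $D$, so it does not contain $D$, and it is numerically equivalent to $G$. In particular $C\cdot D\ge0$ and $D^2\ge0$. Suppose $C\cdot D=0$. Since $C^2>0$, the Hodge index theorem says that $D^2<0$ or $D$ is numerically trivial. The first is excluded, and so is the second because $D$ has positive degree against an ample class. So $C\cdot D>0$ for every irreducible curve $D$, and $C$ is ample by the Nakai--Moishezon criterion.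

Thus $c_1(\mathcal{O}(C))$ is a polarization of some type $(d_1,d_2)$, with $d_1d_2=C^2/2=g-1$ by (F1). Form the family of Section~\ref{sec:family} for this type. By Lemma~\ref{lem:normal} we may assume $A=A_\sigma$ and $c_1(\mathcal{O}(C))=c_1(L_\sigma)$, and by (F2) a translate of $C$ lies in $|L_\sigma|$. So $C$ is stable of genus $g$ by Lemma~\ref{lem:stable}, its moduli point lies in $\varphi(\mathcal{P}^{\mathrm{nod}})$, and $[C]=t_g$ by Proposition~\ref{prop:spread}. This proves Theorem~\ref{thm:B}(1). As $t_g\in R_0(\overline{M}_g)$, Theorem~\ref{thm:A} follows.
\end{proof}

\section{The dimension of the locus}\label{sec:dim}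

Fix a type $(d_1,d_2)$. By Lemma~\ref{lem:normal} and (F2), the locus in Theorem~\ref{thm:B}(2) is $\varphi(\mathcal{P}^{\mathrm{nod}})$. The source of $\varphi$ has dimension $g+1$, so we must bound the fibers. They need not be finite, since infinitely many $\sigma$ can give isomorphic polarized surfaces, but countability is enough.

\begin{lemma}\label{lem:fibers}
The fibers of $\varphi$ are countable.
\end{lemma}

\begin{proof}
Fix a stable curve $C$ of genus $g$. It suffices to show that there are only countably many pairs $(\sigma,j)$ with $j\colon C\to A_\sigma$ a closed embedding whose image lies in $|L_\sigma|$, because $(\sigma,j)\mapsto(\sigma,j(C))$ maps these pairs onto the fiber over the point $C$. Let $C_1,\dots,C_s$ be the normalizations of the components of $C$, let $P=\prod_i\operatorname{Pic}^0(C_i)$, and let $a_j\colon P\to A_\sigma$ be the sum of the homomorphisms (F3) of the maps $C_i\to A_\sigma$ induced by $j$.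

\emph{The homomorphism $a_j$ is surjective.} Let $B$ be its image. By (F3) the image of each $C_i$ lies in a coset of $B$. Cosets that meet are equal and $C$ is connected, so $j(C)$ lies in one coset. If $\dim B\le1$, then $j(C)$ is a translate of an elliptic curve and has self-intersection $0$, whereas $j(C)^2=2d>0$.

\emph{There are countably many pairs $(\sigma,a_j)$.} Let $\Lambda_P=H_1(P,\mathbb{Z})$, and identify $H_1(A_\sigma,\mathbb{Z})$ with $\mathbb{Z}^4$ by the basis \eqref{eq:basis}. Then $a_j$ induces an element $M$ of the countable set $\operatorname{Hom}(\Lambda_P,\mathbb{Z}^4)$. The real extension $M_{\mathbb{R}}\colon T_0P\to\mathbb{R}^4=T_0A_\sigma$ is the differential of $a_j$, so it is surjective and $\mathbb{C}$-linear. Hence $M$ determines the complex structure on $\mathbb{R}^4$. This structure determines $\sigma$: the last two vectors of \eqref{eq:basis} form a $\mathbb{C}$-basis, and $\sigma e_i=d_2\sigma_{1i}\,(e_1/d_2)+d_1\sigma_{2i}\,(e_2/d_1)$. Finally $a_j$ is determined by its differential. So $M$ determines $(\sigma,a_j)$.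

\emph{Each pair $(\sigma,a)$ comes from finitely many $j$.} Let $a_j=a_{j'}$ with the same $\sigma$. By (F3), $j(p)-j(p')=j'(p)-j'(p')$ for $p,p'$ on the same component, so $j'-j\colon C\to A_\sigma$ is constant on each component. Since $C$ is connected, $j'=\tau_c\circ j$ for some $c$. Both $j(C)$ and $\tau_c(j(C))$ lie in $|L_\sigma|$, so $\tau_c^*L_\sigma\cong L_\sigma$, and by (F2) there are finitely many such $c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $Y$ be the Zariski closure of $\varphi(\mathcal{P}^{\mathrm{nod}})$. The set $Z_0$ of Proposition~\ref{prop:spread} is Zariski closed and contains $\varphi(\mathcal{P}^{\mathrm{nod}})$, so $Y\subset Z_0$ and every point of $Y$ has class $t_g$. Here it matters that Baire's theorem produced a single closed set, since a countable union of closed sets need not contain the closures of its subsets.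

Suppose $\dim Y\le g$. Choose $p\in\mathcal{P}^{\mathrm{nod}}$, which is nonempty by Lemma~\ref{lem:V}, and let $y=\varphi(p)$. A system of parameters of the local ring of $Y$ at $y$ consists of $s\le g$ functions whose common zero set in a small neighborhood of $y$ in $Y$ is $\{y\}$. Extend them to a neighborhood of $y$ in $\overline{M}_g$ and pull them back by $\varphi$. Near $p$, the fiber $\varphi^{-1}(y)$ is then the common zero set of $s\le g$ holomorphic functions on a manifold of dimension $g+1$. It contains $p$, so it has dimension at least $1$ at $p$ and is uncountable. This contradicts Lemma~\ref{lem:fibers}, so $\dim Y\ge g+1$.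
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Birkenhake and Lange, \emph{Complex Abelian Varieties}.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{PS}
Rahul Pandharipande and Johannes Schmitt, \emph{Zero cycles on the moduli space of curves}, arXiv:1905.00769 (2019).

\end{thebibliography}
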